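\title{The $o$-diagonalization number can exceed $\mathrm{cov}(\mathcal M)$}

\begin{abstract}
The $o$-diagonalization number $\mathfrak{od}$ is the least cardinality of a set of reals that has a sequence of open $\tau$-covers from which no cover can be formed by selecting one member of each. It satisfies $\mathrm{cov}(\mathcal M)\le\mathfrak{od}\le\mathfrak d$. We show that $\mathrm{cov}(\mathcal M)<\mathfrak{od}$ is consistent relative to ZFC. Over a model of GCH, a ccc forcing that adds $\aleph_3$ Cohen reals followed by $\aleph_2$ eventually different reals yields $\mathrm{cov}(\mathcal M)=\aleph_2$ and $\mathfrak{od}=\mathfrak c=\aleph_3$. These values are the smallest possible: ZFC proves that $\mathrm{cov}(\mathcal M)=\aleph_1$ implies $\mathfrak{od}=\aleph_1$.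
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{set of reals} is an infinite, zero-dimensional, separable metrizable space $X$. A \emph{cover} of $X$ is a family $\mathcal U$ with $X\notin\mathcal U$ and $X=\bigcup\mathcal U$. A cover $\mathcal U$ is \emph{large} if every point of $X$ belongs to infinitely many members of $\mathcal U$. It is a \emph{$\tau$-cover} if it is large and, for all $x,y\in X$, at least one of the sets
\[
\{U\in\mathcal U: x\in U,\ y\notin U\},\qquad \{U\in\mathcal U: y\in U,\ x\notin U\}
\]
is finite. To see what this measures, let $\mathcal U=\{U_m:m\in\omega\}$ be enumerated without repetitions and attach to each point $x$ the set $A_x=\{m:x\in U_m\}$. Then $\mathcal U$ covers $X$ if every $A_x$ is nonempty, it is large if every $A_x$ is infinite, and it is a $\tau$-cover if moreover any two of the sets $A_x$ are comparable under inclusion modulo finite sets.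

Let $\mathrm O$ be the collection of all open covers of $X$ and $\mathrm T$ the collection of all open $\tau$-covers of $X$. For collections $\mathfrak A,\mathfrak B$ of covers, $X$ satisfies $\mathsf S_1(\mathfrak A,\mathfrak B)$ if for every sequence $\langle\mathcal U_n:n\in\omega\rangle$ of members of $\mathfrak A$ there are $U_n\in\mathcal U_n$ with $\{U_n:n\in\omega\}\in\mathfrak B$. For a property $\Pi$ of sets of reals, $\mathrm{non}(\Pi)$ is the least cardinality of a set of reals that does not satisfy $\Pi$. The \emph{$o$-diagonalization number} is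
\[
\mathfrak{od}=\mathrm{non}(\mathsf S_1(\mathrm T,\mathrm O)).
\]
Recall that $\mathrm{cov}(\mathcal M)$ is the least number of meager subsets of the real line needed to cover it, that $\mathrm{non}(\mathcal M)$ is the least cardinality of a nonmeager subset of the line, that $\mathfrak c=2^{\aleph_0}$, and that the dominating number $\mathfrak d$ is the least cardinality of a family $\mathcal D\subseteq\omega^\omega$ such that for every $g\in\omega^\omega$ some $f\in\mathcal D$ satisfies $g(n)\le f(n)$ for all but finitely many $n$. It is known that $\mathrm{cov}(\mathcal M)=\mathrm{non}(\mathsf S_1(\mathrm O,\mathrm O))$ and that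
\[
\mathrm{cov}(\mathcal M)\le\mathfrak{od}\le\mathfrak d ;
\]
both inequalities have short proofs, given in Section~\ref{sec:matrices}. So $\mathfrak{od}$ exceeds $\mathrm{cov}(\mathcal M)$ exactly when restricting the given covers to $\tau$-covers raises the cardinality at which the selection of a cover first fails. The following problem is posed by Mildenberger, Shelah and Tsaban \cite{MST}.

\medskip
\noindent\textbf{Problem.} Is it consistent, relative to ZFC, that $\mathrm{cov}(\mathcal M)<\mathfrak{od}$?
\medskip

The answer is yes.

\begin{theorem}\label{thm:main}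
Let $\mu$ be a regular uncountable cardinal and let $\theta>\mu$ be a cardinal with $\theta^\omega=\theta$. Assume:
\begin{itemize}
\item[$(*)$] for every regular $\lambda$ with $\mu\le\lambda<\theta$ and every cardinal $\nu<\lambda$, we have $\nu^\omega<\lambda$.
\end{itemize}
Then there is a ccc forcing notion $P$ that forces $\mathrm{non}(\mathcal M)=\mathrm{cov}(\mathcal M)=\mu$ and $\mathfrak{od}=\mathfrak d=\mathfrak c=\theta$.
\end{theorem}

Taking $\lambda=\mu$ and $\nu=2$ in $(*)$ gives $2^\omega<\mu$, so the hypotheses imply $\mu\ge\aleph_2$.

\begin{corollary}\label{cor:main}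
It is consistent, relative to ZFC, that $\mathrm{cov}(\mathcal M)=\aleph_2<\aleph_3=\mathfrak{od}=\mathfrak c$.
\end{corollary}

\begin{proof}
GCH is consistent relative to ZFC. Under GCH take $\mu=\aleph_2$ and $\theta=\aleph_3$. The only $\lambda$ in $(*)$ is $\aleph_2$, and $\nu^\omega\le(2^\omega)^\omega=\aleph_1$ for $\nu\le\aleph_1$; also $\aleph_3^\omega=(2^{\aleph_2})^\omega=\aleph_3$.
\end{proof}

No smaller values are possible.

\begin{theorem}\label{thm:aleph1}
If $\mathrm{cov}(\mathcal M)=\aleph_1$, then $\mathfrak{od}=\aleph_1$. Hence $\mathrm{cov}(\mathcal M)<\mathfrak{od}$ implies $\mathrm{cov}(\mathcal M)\ge\aleph_2$ and $\mathfrak c\ge\mathfrak d\ge\mathfrak{od}\ge\aleph_3$.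
\end{theorem}

In particular $\mathfrak{od}=\mathrm{cov}(\mathcal M)$ whenever $\mathfrak c\le\aleph_2$; a reader who tests the problem only in models with small continuum would be led to guess that the two cardinals are equal.

Section~\ref{sec:matrices} turns the problem into one about families of subsets of $\omega\times\omega$, and Section~\ref{sec:aleph1} proves Theorem~\ref{thm:aleph1}. Section~\ref{sec:onestep} gives the plan of the proof of Theorem~\ref{thm:main} and shows its main tool, limits of conditions along ultrafilters, in the simplest case. Sections~\ref{sec:forcing}--\ref{sec:end} carry out the plan.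

\medskip
\noindent\textbf{Notation.} A natural number $k$ is the set $\{0,\dots,k-1\}$, so $A\setminus k=\{j\in A:j\ge k\}$. We write $A\subseteq^*B$ if $A\setminus B$ is finite. A \emph{pseudointersection} of a family of sets is an infinite set that is $\subseteq^*$ every member. A \emph{tower} of length $\lambda$ is a sequence $\langle T_\eta:\eta<\lambda\rangle$ of infinite subsets of $\omega$ with $T_\zeta\subseteq^*T_\eta$ for $\eta<\zeta$; it is \emph{filled} if it has a pseudointersection. Every tower of length $\omega$ is filled: choose $j_0<j_1<\cdots$ with $j_k\in T_0\cap\dots\cap T_k$. The length of $\sigma\in\omega^{<\omega}$ is $|\sigma|$. We fix a bijection $\langle\cdot,\cdot\rangle:\omega^2\to\omega$ and a function $\mathrm{pr}:\omega\to\omega$ all of whose fibers $\mathrm{pr}^{-1}(v)$ are infinite. The Baire space $\omega^\omega$ is homeomorphic to the set of irrationals, so $\mathrm{cov}(\mathcal M)$ and $\mathrm{non}(\mathcal M)$ may be computed in $\omega^\omega$.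

\section{Diagonalizing matrices}\label{sec:matrices}

A \emph{matrix} is a set $A\subseteq\omega\times\omega$ all of whose rows $A^n=\{m:(n,m)\in A\}$ are infinite. A function $g\in\omega^\omega$ \emph{hits} $A$ if $g(n)\in A^n$ for some $n$. A family $\mathcal A$ of matrices is \emph{diagonalizable} if one $g$ hits all its members, and it is \emph{linear} if for each $n$ any two of the rows $A^n$ ($A\in\mathcal A$) are comparable under $\subseteq^*$. A countable family $\{A_n:n\in\omega\}$ is diagonalizable: take $g(n)\in A_n^n$.

\begin{lemma}\label{lem:translate}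
\begin{itemize}
\item[(a)] If $\mathcal A$ is a linear family that is not diagonalizable, then $\mathfrak{od}\le|\mathcal A|$.
\item[(b)] If $X$ is a set of reals and every linear family of cardinality at most $|X|$ is diagonalizable, then $X$ satisfies $\mathsf S_1(\mathrm T,\mathrm O)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The family $\mathcal A$ is uncountable. Fix $A_0\in\mathcal A$ and let $X$ consist of the members of $\mathcal A$ and of all sets whose symmetric difference with $A_0$ is finite. Then $|X|=|\mathcal A|$, $X$ is again a linear family of matrices, and $X$ is a set of reals as a subspace of $P(\omega\times\omega)\cong 2^{\omega\times\omega}$. The sets $U^n_m=\{x\in X:(n,m)\in x\}$ are clopen. For $m\ne m'$ some finite modification of $A_0$ contains $(n,m)$ and not $(n,m')$, so for fixed $n$ the sets $U^n_m$ are pairwise distinct and different from $X$. Since $\{m:x\in U^n_m\}=x^n$, each $\mathcal U_n=\{U^n_m:m\in\omega\}$ is an open $\tau$-cover of $X$. If $\{U^n_{g(n)}:n\in\omega\}$ covered $X$, then $g$ would hit every member of $\mathcal A$. So $X$ fails $\mathsf S_1(\mathrm T,\mathrm O)$.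

(b) We first show that every $\mathcal U\in\mathrm T$ contains a countable $\tau$-cover. The space $X$ is second countable, so every family of open sets has a countable subfamily with the same union. By recursion choose countable families $\mathcal W_i\subseteq\mathcal U\setminus\bigcup_{j<i}\mathcal W_j$ whose union is $X_i=\bigcup(\mathcal U\setminus\bigcup_{j<i}\mathcal W_j)$. If $x\in X_i$ for all $i$, then $x$ lies in a member of each of the pairwise disjoint families $\mathcal W_i$. If $x\notin X_i$ for some $i$, then all of the infinitely many members of $\mathcal U$ containing $x$ lie in $\bigcup_{j<i}\mathcal W_j$. So $\bigcup_i\mathcal W_i$ is a large cover, and the finiteness clause in the definition of $\tau$-covers passes to subfamilies.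

Now let $\mathcal U_n\in\mathrm T$ for $n\in\omega$. We may assume $\mathcal U_n=\{U^n_m:m\in\omega\}$, enumerated without repetitions. The sets $A_x=\{(n,m):x\in U^n_m\}$ ($x\in X$) form a linear family of matrices. If $g$ hits each $A_x$, then $\{U^n_{g(n)}:n\in\omega\}$ is an open cover of $X$; none of its members equals $X$.
\end{proof}

To compare with $\mathrm{cov}(\mathcal M)$ we use Bartoszy\'nski's theorem \cite[Theorem~2.4.1]{BJ}: $\mathrm{cov}(\mathcal M)$ is the least size of a family $F\subseteq\omega^\omega$ such that for every $g\in\omega^\omega$ there is $f\in F$ with $f(j)\ne g(j)$ for all but finitely many $j$. The following matrices convert agreement of functions into hitting. Partition $\omega$ into infinite sets $J_n$ ($n\in\omega$), let $Q_n$ be the countable set of finite partial functions from $J_n$ to $\omega$, and identify each $Q_n$ with $\omega$ by a fixed bijection. For $f\in\omega^\omega$ let $M_f$ have rows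
\[
M_f^n=\{s\in Q_n: s(j)=f(j)\text{ for some }j\in\mathrm{dom}\,s\}.
\]
For finite $H\subseteq\omega^\omega$ the set $\bigcap_{f\in H}M^n_f$ is infinite: choose distinct $j_f\in J_n$ ($f\in H$); every $s\in Q_n$ with $s(j_f)=f(j_f)$ for all $f\in H$ belongs to it. In particular $M_f$ is a matrix. For $g\in\omega^\omega$ view $g(n)$ as an element of $Q_n$, and let $g^*\in\omega^\omega$ extend $\bigcup_n g(n)$ (a function, since the $J_n$ are disjoint) by the value $0$. Then
\begin{equation}\label{eq:agree}
\text{if $g$ hits $M_f$, then $g^*(j)=f(j)$ for some $j$.}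
\end{equation}

\begin{lemma}\label{lem:bounds}
\begin{itemize}
\item[(a)] Every family of fewer than $\mathrm{cov}(\mathcal M)$ matrices is diagonalizable.
\item[(b)] There is $F\subseteq\omega^\omega$ with $|F|=\mathrm{cov}(\mathcal M)$ such that $\{M_f:f\in F\}$ is not diagonalizable.
\item[(c)] There is a linear family of cardinality at most $\mathfrak d$ that is not diagonalizable.
\item[(d)] If $|\mathcal A|<\mathfrak d$ and for each $n$ the rows $A^n$ $(A\in\mathcal A)$ have a pseudointersection, then $\mathcal A$ is diagonalizable.
\end{itemize}
\end{lemma}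

\begin{proof}
(a) For a matrix $A$ the set of $g$ hitting $A$ is open and dense in $\omega^\omega$.

(b) Take $F$ as in Bartoszy\'nski's theorem and close it under finite modifications. Then every element of $\omega^\omega$, in particular every $g^*$, differs everywhere from some $f\in F$. Apply \eqref{eq:agree}.

(c) Close a dominating family $\mathcal D$ of size $\mathfrak d$ under finite modifications, so that for every $g$ some $f\in\mathcal D$ satisfies $f(n)>g(n)$ for all $n$. The matrices $\{(n,m):m\ge f(n)\}$ ($f\in\mathcal D$) have cofinite rows, so they form a linear family, and $g$ does not hit the matrix of such an $f$.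

(d) Let $T^n$ be a pseudointersection of the $n$-th rows, and for $A\in\mathcal A$ let $h_A\in\omega^\omega$ satisfy $T^n\setminus h_A(n)\subseteq A^n$ for all $n$. The functions $h_A$ do not form a dominating family, so there is $\varphi$ such that for every $A$ some $n$ has $\varphi(n)\ge h_A(n)$. Let $g(n)=\min(T^n\setminus\varphi(n))$.
\end{proof}

By Lemma~\ref{lem:translate} and Lemma~\ref{lem:bounds}(c), $\mathfrak{od}$ is the least cardinality of a linear family that is not diagonalizable, and by parts (a) and (c), $\mathrm{cov}(\mathcal M)\le\mathfrak{od}\le\mathfrak d$. By (a) and (b), the same definition without the word ``linear'' yields $\mathrm{cov}(\mathcal M)$. So the problem asks whether linearity helps. Part (d) locates the issue. In a linear family the $n$-th rows either have a $\subseteq^*$-least element or contain a tower that eventually passes below each of them. If all these towers are filled, the obstruction is $\mathfrak d$, not $\mathrm{cov}(\mathcal M)$. A linear family of size below $\mathfrak d$ can fail to be diagonalizable only through towers that are not filled.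

\section{The case $\mathrm{cov}(\mathcal M)=\aleph_1$}\label{sec:aleph1}

Shrinking the rows of a matrix makes it harder to hit. So it suffices to shrink the rows of the $\aleph_1$ matrices of Lemma~\ref{lem:bounds}(b) until they form towers of length $\omega_1$. At a successor step we intersect with the next row, and the result must be infinite; for this reason the construction maintains infinite intersection with all finite intersections of rows. At a limit step we need a pseudointersection of a countable tower that preserves $\aleph_1$ such requirements, and this is what $\aleph_1<\mathfrak d$ provides.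

\begin{proof}[Proof of Theorem~\ref{thm:aleph1}]
Let $\mathrm{cov}(\mathcal M)=\aleph_1$. If $\mathfrak d=\aleph_1$, then $\aleph_1\le\mathfrak{od}\le\mathfrak d=\aleph_1$. So assume $\mathfrak d>\aleph_1$. Let $F=\{f_\alpha:\alpha<\omega_1\}$ be as in Lemma~\ref{lem:bounds}(b). Write $M^n_\alpha=M^n_{f_\alpha}$, and $M^n_H=\bigcap_{\beta\in H}M^n_\beta$ for finite $H\subseteq\omega_1$, with $M^n_\emptyset=\omega$. Each $M^n_H$ is infinite.

Fix $n$. We construct a tower $\langle T^n_\alpha:\alpha<\omega_1\rangle$ with $T^n_{\alpha+1}\subseteq M^n_\alpha$ such that $T^n_\alpha\cap M^n_H$ is infinite for all $\alpha$ and all finite $H\subseteq\omega_1$. Let $T^n_0=\omega$ and $T^n_{\alpha+1}=T^n_\alpha\cap M^n_\alpha$; then $T^n_{\alpha+1}\cap M^n_H=T^n_\alpha\cap M^n_{H\cup\{\alpha\}}$ is infinite. Let $\alpha$ be a limit ordinal, $\langle\alpha_k:k\in\omega\rangle$ increasing and cofinal in $\alpha$, and $R_k=T^n_{\alpha_0}\cap\dots\cap T^n_{\alpha_k}$. The sets $R_k$ and $T^n_{\alpha_k}$ differ by a finite set, so $R_k\cap M^n_H$ is infinite. Let $\varphi_H(k)$ be the least $l$ with $R_k\cap M^n_H\cap[k,l)\ne\emptyset$.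 There are only $\aleph_1<\mathfrak d$ functions $\varphi_H$, so there is $\varphi\in\omega^\omega$ such that for every $H$ we have $\varphi(k)\ge\varphi_H(k)$ for infinitely many $k$. Put
\[
T^n_\alpha=\bigcup_{k\in\omega}\bigl(R_k\cap[k,\varphi(k))\bigr).
\]
For $k\ge i$ we have $R_k\subseteq T^n_{\alpha_i}$, and the terms with $k<i$ are finite; so $T^n_\alpha\subseteq^*T^n_{\alpha_i}$ for all $i$, and hence $T^n_\alpha\subseteq^*T^n_\beta$ for all $\beta<\alpha$. Whenever $\varphi(k)\ge\varphi_H(k)$, the set $T^n_\alpha\cap M^n_H$ has an element $\ge k$; so it is infinite.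

Let $A_\alpha$ be the matrix with rows $A^n_\alpha=T^n_{\alpha+1}$. The family $\{A_\alpha:\alpha<\omega_1\}$ is linear, and $A_\alpha\subseteq M_{f_\alpha}$, so it is not diagonalizable. By Lemma~\ref{lem:translate}(a), $\mathfrak{od}\le\aleph_1$, and $\mathfrak{od}\ge\mathrm{cov}(\mathcal M)=\aleph_1$.

Finally, if $\mathrm{cov}(\mathcal M)<\mathfrak{od}$, then $\mathrm{cov}(\mathcal M)\ne\aleph_1$, so $\mathrm{cov}(\mathcal M)\ge\aleph_2$ and $\mathfrak c\ge\mathfrak d\ge\mathfrak{od}\ge\aleph_3$.
\end{proof}

The value $\aleph_1$ is used in one place: every limit stage below $\omega_1$ has countable cofinality. A construction of length $\omega_2$ would have to pass stage $\omega_1$, where the tower built so far need not be filled.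

\section{The plan, and limits of conditions in one step}\label{sec:onestep}

The model for Theorem~\ref{thm:main} is the top of an increasing chain of models $V_t$ ($t\le\mu$). The model $V_0$ is obtained by adding Cohen reals $c_\beta$ ($\beta<\theta$), and $V_{t+1}$ contains a real $r_t$ that is eventually different from every real of $V_t$. Every real of the final model lies in some $V_t$ with $t<\mu$; this makes $\mathrm{cov}(\mathcal M)=\mu$. Let $\mathcal A$ be a linear family of size below $\theta$ in the final model, and for each $n$ consider the tower inside the $n$-th rows. Towers of length $\omega$ are filled. Towers of regular length $\lambda$ with $\mu\le\lambda<\theta$ will be shown to be filled (Proposition~\ref{prop:towers}). Towers of length below $\mu$ need not be filled, but they are small objects and belong to one model $V_\alpha$. Thus each member of $\mathcal A$ contains, up to a finite initial segment of each row, a matrix from $V_\alpha$. It remains to hit fewer than $\theta$ matrices from $V_\alpha$ above bounds $h$ that come from the final model, and this is done by one function built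 from $r_\alpha$ and a Cohen real $c_\beta$ (Lemma~\ref{lem:hit}).

Both steps rest on one property of the forcing: a sequence of conditions of the same shape has a \emph{limit}, a condition forcing that infinitely many terms of the sequence enter the generic filter. We show this first for a single eventually different real.

Let $D$ be a nonprincipal ultrafilter on $\omega$, $K\in D$, and $f^m\in\omega^\omega$ for $m\in K$. Define $\lim_D f^m\in\omega^\omega$ as follows: its value at $j$ is the unique $v$ with $\{m\in K:f^m(j)=v\}\in D$ if there is such a $v$, and $0$ otherwise.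

\begin{lemma}\label{lem:ultra}
If $f=\lim_D f^m$ and $f(j)\ne v$, then $\{m\in K:f^m(j)\ne v\}\in D$.
\end{lemma}

\begin{proof}
Otherwise $\{m\in K:f^m(j)=v\}\in D$, and then $f(j)=v$.
\end{proof}

\begin{example}\label{ex:onestep}
Let $\mathbb E$ consist of the pairs $(\sigma,F)$ with $\sigma\in\omega^{<\omega}$ and $F\subseteq\omega^\omega$ finite, where $(\sigma',F')\le(\sigma,F)$ if $\sigma\subseteq\sigma'$, $F\subseteq F'$, and $\sigma'(j)\ne f(j)$ for all $f\in F$ and $|\sigma|\le j<|\sigma'|$. The union $r$ of the stems $\sigma$ in a generic filter $G$ is eventually different from every ground-model real.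

Let $p_m=(\sigma,\{f^m_1,\dots,f^m_N\})$ for $m\in\omega$, with $\sigma$ and $N$ independent of $m$. Let $f_\rho=\lim_D f^m_\rho$ and $q=(\sigma,\{f_1,\dots,f_N\})$. Then $q$ forces that $p_m\in G$ for infinitely many $m$. Indeed, let $(\sigma',F')\le q$ and $m_0\in\omega$. The stem $\sigma'$ avoids $f_1,\dots,f_N$ on the finite interval $[|\sigma|,|\sigma'|)$. By Lemma~\ref{lem:ultra}, the set of $m$ such that $\sigma'$ avoids $f^m_1,\dots,f^m_N$ on this interval is a finite intersection of members of $D$, so it contains some $m\ge m_0$, and $(\sigma',F'\cup\{f^m_1,\dots,f^m_N\})$ extends both $(\sigma',F')$ and $p_m$.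

For a concrete instance let $p_m=(\emptyset,\{f^m\})$, where $f^m(j)=m$ for even $j$, and for odd $j$ the value $f^m(j)\in\{0,1\}$ is the parity of $m$. The condition $(\langle5,0,5,1\rangle,\emptyset)$ is incompatible with every $p_m$: its stem agrees with $f^m$ at $j=1$ if $m$ is even and at $j=3$ if $m$ is odd. So the trivial condition is not a limit. If $D$ contains the even numbers, then $\lim_D f^m$ is the zero function. A stem that avoids $0$ avoids $f^m$ for every even $m$ larger than its values, as it should. At even $j$ the values $f^m(j)$ tend to infinity and cost nothing: a given value is forbidden by at most one $m$.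

Both uniformity assumptions are needed. The conditions $(\langle m\rangle,\emptyset)$ are pairwise incompatible. If $F_m$ consists of the constant functions with values $0,\dots,m$, then $(\emptyset,F_m)\in G$ implies $r(0)>m$, which holds for finitely many $m$ only.
\end{example}

\section{The forcing and its symmetries}\label{sec:forcing}

From now on $\mu$ and $\theta$ are as in Theorem~\ref{thm:main}, and $V$ is the ground model. As usual we speak of generic filters over $V$ and its extensions containing a given condition; a condition forces a statement if and only if the statement holds in every generic extension by a filter containing it.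

\subsection*{Standard facts}
Let $Q\in V$ be a ccc forcing notion (every antichain is countable) and $G$ a $Q$-generic filter.
\begin{itemize}
\item[(S1)] $V$ and $V[G]$ have the same cardinals and cofinalities.
\item[(S2)] If $\varphi\in V[G]$ is a function from an ordinal $\kappa$ to a set $W\in V$, there is $\Phi\in V$ such that $\Phi(i)$ is a countable subset of $W$ and $\varphi(i)\in\Phi(i)$ for all $i<\kappa$.
\item[(S3)] (Maximal principle, for any forcing.) If every condition forces $\exists y\,\psi(y)$, there is a name $\dot y$ such that every condition forces $\psi(\dot y)$.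
\end{itemize}
An indexed family $\langle a_i:i\in Z\rangle$ is a \emph{$\Delta$-system with root $a$} if $a_i\cap a_{i'}=a$ for all distinct $i,i'\in Z$; the constant family is allowed. The \emph{petals} $a_i\setminus a$ are pairwise disjoint.
\begin{itemize}
\item[($\Delta$1)] An infinite sequence of sets of the same finite size $L$ has an infinite subsequence that is a $\Delta$-system. (Induct on $L$: if some point lies in infinitely many terms, keep these and remove the point; otherwise choose pairwise disjoint terms recursively.)
\item[($\Delta$2)] If $\lambda$ is regular uncountable, a family of finite sets indexed by a set of size $\lambda$ is a $\Delta$-system on a subset of size $\lambda$.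
\item[($\Delta$3)] The same holds for countable sets if $\lambda$ is regular and $\nu^\omega<\lambda$ for all $\nu<\lambda$.
\end{itemize}
For regular $\mu\ge\aleph_2$ the set of $\zeta<\mu$ of cofinality $\omega_1$ is stationary, the limit points of an unbounded subset of $\mu$ form a club, and by Fodor's lemma a function $\phi$ on a stationary set with $\phi(\zeta)<\zeta$ is constant on a stationary subset.

\subsection*{The forcing}
We define the iteration concretely, so that permutations of $\theta$ visibly act on it. Regard $\theta$ and $\mu$ as disjoint sets of coordinates; $\beta$ ranges over $\theta$ and $s,t,\alpha,\gamma,\xi,\zeta$ over $\mu+1$ when they denote coordinates or stages. By recursion on $s\le\mu$ we define $P_s$.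

A \emph{nice $P_t$-name} is a sequence $\dot f=\langle(\mathcal C_j,\varphi_j):j\in\omega\rangle$, where $\mathcal C_j$ is a maximal antichain of $P_t$ and $\varphi_j:\mathcal C_j\to\omega$. Its value under a generic filter $H$ is the function $\dot f^H(j)=\varphi_j(a)$, where $a$ is the unique element of $\mathcal C_j\cap H$.

A condition in $P_s$ is a finite function $p$ with $\mathrm{dom}\,p\subseteq\theta\cup s$ such that $p(\beta)\in\omega^{<\omega}$ for $\beta\in\theta\cap\mathrm{dom}\,p$, and $p(t)=(\sigma^p_t,F^p_t)$ for $t\in s\cap\mathrm{dom}\,p$, where $\sigma^p_t\in\omega^{<\omega}$ and $F^p_t$ is a finite set of nice $P_t$-names. The sequences $p(\beta)$ and $\sigma^p_t$ are the \emph{stems} of $p$. For a set $v$ of coordinates, $p|_v$ is the restriction of the function $p$ to $v$, and $p{\restriction}t=p|_{\theta\cup t}\in P_t$. Put $q\le p$ if $\mathrm{dom}\,p\subseteq\mathrm{dom}\,q$, $p(\beta)\subseteq q(\beta)$, $\sigma^p_t\subseteq\sigma^q_t$, $F^p_t\subseteq F^q_t$ at the coordinates in $\mathrm{dom}\,p$, and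
\begin{equation}\label{eq:avoid}
q{\restriction}t\Vdash_{P_t}\dot f(j)\ne\sigma^q_t(j)\quad\text{for all } t\in\mathrm{dom}\,p\cap\mu,\ \dot f\in F^p_t,\ |\sigma^p_t|\le j<|\sigma^q_t|.
\end{equation}
Let $P=P_\mu$. Thus $P_0$ adds $\theta$ Cohen reals, and coordinate $t$ imitates $\mathbb E$ with names in place of functions.

The definition of $q\le p$ does not depend on $s$, and $q\le p$ implies $q{\restriction}t\le p{\restriction}t$. The relation is transitive: let $r\le q\le p$, $\dot f\in F^p_t$ and $|\sigma^p_t|\le j<|\sigma^r_t|$. If $j<|\sigma^q_t|$, then $q{\restriction}t$, hence $r{\restriction}t$, forces $\dot f(j)\ne\sigma^q_t(j)=\sigma^r_t(j)$; if $j\ge|\sigma^q_t|$, then $r{\restriction}t$ forces $\dot f(j)\ne\sigma^r_t(j)$ because $\dot f\in F^q_t$. For every set $v$ of coordinates, $p|_v$ is a condition and $p\le p|_v$, since \eqref{eq:avoid} is vacuous when no stem grows. For the same reason, adding a coordinate $t\notin\mathrm{dom}\,p$ with value $(\emptyset,\emptyset)$, or adding a nice $P_t$-name to $F^p_t$, gives a stronger condition.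

\begin{lemma}\label{lem:glue}
Let $t\le s\le\mu$.
\begin{itemize}
\item[(a)] \emph{(Gluing.)} Let $x_1,\dots,x_k\in P_s$ have equal stems at common coordinates in $[t,s)$, and let $z\in P_t$ satisfy $z\le x_i{\restriction}t$ for all $i$. Let $y$ extend $z$ by taking, at each coordinate $t'\in[t,s)\cap\bigcup_i\mathrm{dom}\,x_i$, the common stem and the union of the sets $F^{x_i}_{t'}$. Then $y\in P_s$, $y{\restriction}t=z$, and $y\le x_i$ for all $i$.
\item[(b)] \emph{(Extending a stem.)} Let $x\in P_s$, $t\in\mathrm{dom}\,x$, $l\ge|\sigma^x_t|$, and let $z\le x{\restriction}t$ in $P_t$ decide $\dot f(j)$ for all $\dot f\in F^x_t$ and $j<l$. For every $u\in\omega^l$ extending $\mathrm{pr}\circ\sigma^x_t$ there is $\sigma'\supseteq\sigma^x_t$ with $\mathrm{pr}\circ\sigma'=u$ such that $z\cup\{(t,(\sigma',F^x_t))\}\cup x|_{(t,s)}\le x$.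
\item[(c)] $P_s$ is ccc.
\item[(d)] A set $\mathcal C\subseteq P_t$ is a maximal antichain of $P_t$ if and only if it is a maximal antichain of $P_s$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) At coordinates in $\theta\cup t$ the requirements for $y\le x_i$ are those for $z\le x_i{\restriction}t$; at coordinates in $[t,s)$ no stem grows.

(b) For $|\sigma^x_t|\le j<l$ choose $\sigma'(j)$ in the infinite fiber $\mathrm{pr}^{-1}(u(j))$ outside the finite set of values decided for $\dot f(j)$, $\dot f\in F^x_t$.

(c) Given uncountably many conditions, apply ($\Delta$2) to their domains and, since there are countably many stems, pass to an uncountable subfamily with equal stems on the root. Two conditions $x_1,x_2$ of this subfamily are compatible by (a) with $t=0$ and $z=x_1{\restriction}0\cup x_2{\restriction}0$.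

(d) If $a,a'\in P_t$ and $r\in P_s$ extends both, then so does $r{\restriction}t$; thus compatibility of elements of $P_t$ is the same in $P_t$ and $P_s$. If $\mathcal C$ is maximal in $P_t$ and $p\in P_s$, take $z\in P_t$ below $p{\restriction}t$ and some $a\in\mathcal C$; by (a), $z\cup p|_{[t,s)}$ is below $p$ and $a$.
\end{proof}

By (c) a nice name involves only countably many conditions, and by (d) a nice $P_t$-name is a nice $P_s$-name for $s\ge t$. If $\dot y$ is a $P_t$-name forced by every condition to be in $\omega^\omega$, some nice $P_t$-name is forced to equal $\dot y$: let $\mathcal C_j$ be a maximal antichain of conditions deciding $\dot y(j)$. Any name can be changed to denote the zero function whenever its value is not in $\omega^\omega$; so every element of $\omega^\omega$ in a $P_t$-generic extension is the value of a nice $P_t$-name. We let $y\in\omega^\omega$ code the sets $\{j:y(j)=1\}$ and $\{(n,m):y(\langle n,m\rangle)=1\}$, and so speak of nice names for subsets of $\omega$ and of $\omega\times\omega$.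

\subsection*{Intermediate models}
For $t\le s\le\mu$ and a $P_t$-generic filter $H$ over $V$ let $P_s/H=\{p\in P_s:p{\restriction}t\in H\}$, ordered as in $P_s$.

\begin{lemma}\label{lem:quotient}
Let $t\le s\le\mu$. If $G$ is $P_s$-generic over $V$, then $H=G\cap P_t$ is $P_t$-generic over $V$ and $G$ is $P_s/H$-generic over $V[H]$. Conversely, if $H$ is $P_t$-generic over $V$ and $G$ is $P_s/H$-generic over $V[H]$, then $G$ is $P_s$-generic over $V$ and $G\cap P_t=H$.
\end{lemma}

\begin{proof}
Let $G$ be $P_s$-generic. Then $H=\{p{\restriction}t:p\in G\}$ is a filter, generic by Lemma~\ref{lem:glue}(d), and $G\subseteq P_s/H$. Let $\dot{\mathcal D}$ be a $P_t$-name that some $z_0\in H$ forces to be dense in the quotient. Given $p\le z_0$ in $P_s$, the condition $p{\restriction}t$ forces that $\dot{\mathcal D}$ has an element below $p$; so there are $d\le p$ and $z\le d{\restriction}t$ with $z\Vdash d\in\dot{\mathcal D}$ (take a generic filter containing $p{\restriction}t$; it contains $d{\restriction}t$). The conditions $z\cup d|_{[t,s)}$ obtained in this way are dense below $z_0$. One of them is in $G$,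 and then $d\in G\cap\dot{\mathcal D}^H$.

Conversely, let $G$ be $P_s/H$-generic over $V[H]$. Since $P_s/H$ is closed upward in $P_s$, $G$ is a filter on $P_s$. Let $\mathcal D\in V$ be dense in $P_s$ and $p\in P_s/H$. By gluing, $\{d{\restriction}t:d\in\mathcal D,\ d\le p\}$ is dense below $p{\restriction}t$, so it meets $H$. Hence $\mathcal D\cap P_s/H$ is dense in $P_s/H$ and meets $G$. Finally $G\cap P_t\subseteq H$, and both are generic filters, so they are equal.
\end{proof}

Let $G$ be $P$-generic over $V$, $G_t=G\cap P_t$ and $V_t=V[G_t]$. By Lemma~\ref{lem:quotient}, $G_s$ is $P_s/G_t$-generic over $V_t$ for $t\le s$. Let $c_\beta$ ($\beta<\theta$) and $r_t$ ($t<\mu$) be the unions of the stems at $\beta$ and at $t$ of the conditions in $G$. By genericity and Lemma~\ref{lem:glue}(b) they are elements of $\omega^\omega$, with $c_\beta\in V_0$ and $r_t\in V_{t+1}$. Put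
\[
e_t(n,m)=\mathrm{pr}\bigl(r_t(\langle n,m\rangle)\bigr).
\]

\begin{lemma}\label{lem:reflect}
\begin{itemize}
\item[(a)] If $\xi\le\mu$ has uncountable cofinality, every nice $P_\xi$-name is a nice $P_\eta$-name for some $\eta<\xi$, and every real of $V_\xi$ lies in $V_\eta$ for some $\eta<\xi$.
\item[(b)] If $W,W'\in V$ and $|W|<\mu$, every function $\varphi:W\to W'$ in $V[G]$ lies in $V_\alpha$ for some $\alpha<\mu$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The name involves countably many conditions, each in some $P_\eta$ with $\eta<\xi$; use Lemma~\ref{lem:glue}(d).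

(b) We may assume $W'\neq\emptyset$. Take a name $\dot\varphi$ forced by every condition to be a function from $W$ to $W'$, and in $V$ choose for each $w\in W$ a maximal antichain deciding $\dot\varphi(w)$. Fewer than $\mu$ conditions occur, so by regularity of $\mu$ all lie in one $P_\alpha$, and $\varphi$ is computed from $G_\alpha$.
\end{proof}

\subsection*{Supports and permutations}
A condition depends on the coordinates in its domain and, through the names it carries, on countably many more. By recursion let
\[
\mathrm{supp}_\theta(p)=(\mathrm{dom}\,p\cap\theta)\cup\bigcup\{\mathrm{supp}_\theta(\dot f):\dot f\in F^p_t,\ t\in\mathrm{dom}\,p\cap\mu\},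
\]
and let $\mathrm{supp}_\theta(\dot f)$ be the union of the sets $\mathrm{supp}_\theta(a)$ for $a\in\bigcup_j\mathcal C_j$. Define $\mathrm{supp}_\mu$ in the same way, starting from $\mathrm{dom}\,p\cap\mu$. By induction supports are countable, and the $\mu$-support of an element of $P_t$ or of a nice $P_t$-name is contained in $t$.

A permutation $\pi\in V$ of $\theta$ acts, again by recursion, as follows: $\mathrm{dom}\,\pi(p)=\pi[\mathrm{dom}\,p\cap\theta]\cup(\mathrm{dom}\,p\cap\mu)$,
\[
\pi(p)(\pi(\beta))=p(\beta),\qquad \pi(p)(t)=\bigl(\sigma^p_t,\{\pi(\dot f):\dot f\in F^p_t\}\bigr),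
\]
and $\pi(\dot f)=\langle(\pi[\mathcal C_j],\varphi_j\circ\pi^{-1}):j\in\omega\rangle$.

\begin{lemma}\label{lem:perm}
Let $\pi,\pi'\in V$ be permutations of $\theta$, and let $o$ be a condition or a nice name.
\begin{itemize}
\item[(a)] $\pi$ is an automorphism of each $P_s$, and $(\pi'\pi)(o)=\pi'(\pi(o))$.
\item[(b)] $\mathrm{supp}_\theta(\pi(o))=\pi[\mathrm{supp}_\theta(o)]$ and $\mathrm{supp}_\mu(\pi(o))=\mathrm{supp}_\mu(o)$. If $\pi$ and $\pi'$ agree on $\mathrm{supp}_\theta(o)$, then $\pi(o)=\pi'(o)$; in particular $\pi(o)=o$ if $\pi$ is the identity on $\mathrm{supp}_\theta(o)$.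
\item[(c)] If $p$ forces a statement about the values of nice names $\dot f$, reals $c_\beta$ and $r_t$, and elements of $V$, then $\pi(p)$ forces the same statement with $\pi(\dot f)$ in place of $\dot f$ and $c_{\pi(\beta)}$ in place of $c_\beta$.
\item[(d)] For countable $a\subseteq\theta$ and $b\subseteq\mu$ there are at most $2^\omega$ conditions and nice names with $\theta$-support in $a$ and $\mu$-support in $b$.
\end{itemize}
\end{lemma}

\begin{proof}
(a), (b) Induct on $s$. If $\pi$ is an automorphism of $P_t$ for all $t<s$, it maps nice $P_t$-names to nice $P_t$-names, so it maps $P_s$ into $P_s$; the composition rule and (b) pass from names to conditions and from conditions to names, and $\pi^{-1}$ acts as the inverse map. For the order note that $\pi(q){\restriction}t=\pi(q{\restriction}t)$, and that $z\Vdash_{P_t}\dot f(j)\ne v$ holds if and only if no $a\in\mathcal C_j$ compatible with $z$ has $\varphi_j(a)=v$; this is invariant under $\pi$.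

(c) Let $G\ni\pi(p)$ be generic and $G'=\pi^{-1}[G]\ni p$. Then $G'$ is generic, $V[G']=V[G]$, and the values of $\dot f$, $c_\beta$, $r_t$ under $G'$ are the values of $\pi(\dot f)$, $c_{\pi(\beta)}$, $r_t$ under $G$.

(d) By induction on $t$ there are at most $2^\omega$ such conditions in $P_t$. Such a condition is given by a finite subset of $a\cup(b\cap t)$, stems, and finitely many nice $P_{t'}$-names ($t'\in b\cap t$) with supports in $a,b$. Each such name is a sequence of countable sets of such conditions in $P_{t'}$, with functions to $\omega$, so there are at most $(2^\omega)^\omega=2^\omega$ of them. The same count applies to nice $P$-names.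
\end{proof}

\subsection*{The meager ideal in the extension}

\begin{lemma}\label{lem:covnon}
In $V[G]$, $\mathfrak c=\theta$ and $\mathrm{cov}(\mathcal M)=\mathrm{non}(\mathcal M)=\mu$. Moreover $2^\omega\ge\theta$ in every $V_t$, and $r_t$ is eventually different from every element of $\omega^\omega\cap V_t$.
\end{lemma}

\begin{proof}
By induction $|P_s|\le\theta$, since there are at most $\theta^\omega=\theta$ nice $P_t$-names for each $t<s$ and $\mu\le\theta$. So there are at most $\theta$ nice $P$-names, and $\mathfrak c\le\theta$. The reals $c_\beta\in V_0$ are distinct by genericity.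

Let $y\in\omega^\omega\cap V_t$ be the value of the nice $P_t$-name $\dot y$. By density some $p\in G$ has $\dot y\in F^p_t$. For $j\ge|\sigma^p_t|$ take $q\in G$ below $p$ with $|\sigma^q_t|>j$; by \eqref{eq:avoid}, $y(j)\ne r_t(j)$. So $\omega^\omega\cap V_t$ is contained in the meager set of all $y$ eventually different from $r_t$. By Lemma~\ref{lem:reflect}(a) every real lies in some $V_t$, $t<\mu$; hence $\mathrm{cov}(\mathcal M)\le\mu$. Fewer than $\mu$ reals lie in one $V_t$, since $\mu$ is regular; hence $\mathrm{non}(\mathcal M)\ge\mu$.

The real $\mathrm{pr}\circ r_t$ is Cohen over $V_t$, that is, it has an initial segment in every dense set $U\subseteq\omega^{<\omega}$ from $V_t$. Indeed, let $x\in P/G_t$ with $t\in\mathrm{dom}\,x$. Choose $u\in U$ extending $\mathrm{pr}\circ\sigma^x_t$ and $z\in G_t$ below $x{\restriction}t$ deciding $\dot f(j)$ for $\dot f\in F^x_t$, $j<|u|$. Lemma~\ref{lem:glue}(b) gives $x'\le x$ with $x'{\restriction}t=z\in G_t$ and $\mathrm{pr}\circ\sigma^{x'}_t=u$. Now use that $G$ is $P/G_t$-generic over $V_t$. Every meager set is contained in a countable union of closed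 nowhere dense sets, which is coded by a real, and a Cohen real over $V_t$ avoids every such union coded in $V_t$. Fewer than $\mu$ codes lie in one $V_t$, so $\mathrm{cov}(\mathcal M)\ge\mu$. A single code lies in some $V_t$, so $\{\mathrm{pr}\circ r_t:t<\mu\}$ is nonmeager and $\mathrm{non}(\mathcal M)\le\mu$.
\end{proof}

\section{The limit lemma}\label{sec:limit}

We now extend Example~\ref{ex:onestep} to $P$. The conditions $p_m$ have several coordinates. At coordinates that belong to one $p_m$ only, there is no conflict and genericity alone puts infinitely many $p_m$ through. At a coordinate $t$ shared by all $p_m$ we take a limit, but the functions to be avoided are known only in $V_t$, and only those $m$ matter whose part below $t$ has entered $G_t$. So the ultrafilter is chosen in $V_t$ and concentrates on these $m$. Part (b) adds a requirement on $r_\alpha$ that is needed in Section~\ref{sec:hit}.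

\begin{lemma}\label{lem:limit}
Let $\xi<\mu$ and let $G_\xi$ be $P_\xi$-generic over $V$. In $V_\xi$ let $K\subseteq\omega$ be infinite and let $\langle p_m:m\in K\rangle$ be a sequence in $P/G_\xi$ such that the sets $u_m=\mathrm{dom}\,p_m\cap[\xi,\mu)$ form a $\Delta$-system with root $\Delta$, and for each $t\in\Delta$ the stem $\sigma^{p_m}_t=\sigma_t$ and the number $|F^{p_m}_t|=N_t$ do not depend on $m$.
\begin{itemize}
\item[(a)] Some $q\in P/G_\xi$ forces over $V_\xi$ that $p_m\in G$ for infinitely many $m\in K$.
\item[(b)] Let $\alpha\in\Delta$, $n\in\omega$, and let $\dot E\in V$ be a $P_\alpha$-name forced to be an infinite subset of $\omega$. Some $q\in P/G_\xi$ forces over $V_\xi$ that for infinitely many $m\in K$ both $p_m\in G$ and $e_\alpha(n,m)\in\dot E\setminus m$.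
\end{itemize}
\end{lemma}

\begin{proof}
We prove (b); for (a) omit everything that refers to $\alpha$. For a $P/G_\xi$-generic filter $G$ over $V_\xi$ and $\xi\le s\le\mu$ let $E=\dot E^{G_\alpha}$ and
\[
K(s)=\{m\in K: p_m{\restriction}s\in G_s,\text{ and } e_\alpha(n,m)\in E\setminus m\text{ if }\alpha<s\}.
\]
Then $K(s)\in V_s$ and $K(\xi)=K$; we want $K(\mu)$ to be infinite.

\emph{The condition $q$.} Fix $t\in\Delta$ and write $N=N_t$. In $V_\xi$ enumerate $F^{p_m}_t=\{\dot f^m_1,\dots,\dot f^m_N\}$. The limit of these names must be an element of $V$, so we describe the situation by names in $V$. The sequence $w=\langle(p_m,\dot f^m_1,\dots,\dot f^m_N):m\in K\rangle$ is a partial function from $\omega$ to the set $W\in V$ of tuples consisting of a condition and $N$ nice $P_t$-names. Let $\dot w\in V$ be a $P_\xi$-name with $\dot w^{G_\xi}=w$ that every condition forces to be a partial function from $\omega$ to $W$. For any $P_t$-generic filter $H$ over $V$, the definition of $K(t)$, read with $\dot w^{H\cap P_\xi}$ for $w$ and $H$ for $G_t$, gives a subset of $\omega$ in $V[H]$; let $\dot K_t\in V$ be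 a $P_t$-name for it. By (S3) there is a $P_t$-name $\dot D_t\in V$ forced to be a nonprincipal ultrafilter on $\omega$ that contains $\dot K_t$ if this set is infinite. For $1\le\rho\le N$ let $\dot f^t_\rho$ be a nice $P_t$-name for the following function: if $\dot K_t$ is infinite, the limit along $\dot D_t$ of the values of the $\rho$-th names listed by $\dot w$, for $m\in\dot K_t$; otherwise the zero function. Put
\[
q=\bigl\{\bigl(t,(\sigma_t,\{\dot f^t_1,\dots,\dot f^t_{N_t}\})\bigr):t\in\Delta\bigr\}.
\]
Then $q\in P$, and $q{\restriction}\xi=\emptyset\in G_\xi$.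

Let $G\ni q$ be $P/G_\xi$-generic over $V_\xi$. As $\Delta$ is finite, the following two steps lead from $K(\xi)$ to $K(\mu)$.

\emph{Between roots: if $\xi\le\gamma\le s\le\mu$, $\Delta\cap[\gamma,s)=\emptyset$ and $K(\gamma)$ is infinite, then $K(s)$ is infinite.} Since $\alpha\notin[\gamma,s)$, we have $K(s)=\{m\in K(\gamma):p_m{\restriction}s\in G_s\}$. Work in $V_\gamma$. Let $x\in P_s/G_\gamma$ and $m_0\in\omega$. The petals $u_m\setminus\Delta$ are pairwise disjoint and $\mathrm{dom}\,x$ is finite, so there is $m\in K(\gamma)$, $m\ge m_0$, with $(u_m\setminus\Delta)\cap\mathrm{dom}\,x=\emptyset$. Then $x$ and $p_m{\restriction}s$ have no common coordinate in $[\gamma,s)$. Take $z\in G_\gamma$ below $x{\restriction}\gamma$ and $p_m{\restriction}\gamma$; gluing gives an element of $P_s/G_\gamma$ below $x$ and $p_m{\restriction}s$. Since $G_s$ is $P_s/G_\gamma$-generic over $V_\gamma$, $K(s)$ has an element $\ge m_0$ for every $m_0$.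

\emph{At a root: if $t\in\Delta$ and $K(t)$ is infinite, then $K(t+1)$ is infinite.} Work in $V_t$. Let $D$, $f_\rho$, $f^m_\rho$ be the values of $\dot D_t$, $\dot f^t_\rho$, $\dot f^m_\rho$ under $G_t$; then $K(t)\in D$ and $f_\rho=\lim_D f^m_\rho$. Let $x\in P_{t+1}/G_t$, $x\le q{\restriction}(t+1)$, $x(t)=(\sigma,F)$, and $m_0\in\omega$. By \eqref{eq:avoid} and $x{\restriction}t\in G_t$, we have $\sigma_t\subseteq\sigma$ and $f_\rho(j)\ne\sigma(j)$ for all $\rho$ and $|\sigma_t|\le j<|\sigma|$. By Lemma~\ref{lem:ultra} the set of $m\in K(t)$ with
\[
f^m_\rho(j)\ne\sigma(j)\quad\text{for all }\rho\le N_t\text{ and }|\sigma_t|\le j<|\sigma|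
\]
belongs to $D$. Choose $m\ge m_0$ in this infinite set with $\langle n,m\rangle\ge|\sigma|$. Take $z\in G_t$ below $x{\restriction}t$ and $p_m{\restriction}t$ forcing these inequalities. Then
\[
x'=z\cup\{(t,(\sigma,F\cup F^{p_m}_t))\}\in P_{t+1}/G_t
\]
is below $x$ and below $p_m{\restriction}(t+1)$. If $t\ne\alpha$, then $x'\in G_{t+1}$ implies $m\in K(t+1)$: for $t>\alpha$ the requirement on $e_\alpha(n,m)$ is inherited from $m\in K(t)$, and for $t<\alpha$ it is void. If $t=\alpha$, let $l=\langle n,m\rangle+1$ and $v\in E$, $v\ge m$. Take $z'\in G_\alpha$ below $z$ deciding $\dot f(j)$ for $\dot f\in F\cup F^{p_m}_\alpha$ and $j<l$. Lemma~\ref{lem:glue}(b) gives $x''\le x'$ in $P_{\alpha+1}/G_\alpha$ whose stem $\sigma'$ at $\alpha$ has length $l$ and satisfies $\mathrm{pr}(\sigma'(\langle n,m\rangle))=v$. If $x''\in G_{\alpha+1}$, then $e_\alpha(n,m)=v\in E\setminus m$ and $m\in K(\alpha+1)$. In each case, genericity of $G_{t+1}\ni q{\restriction}(t+1)$ over $V_t$ shows that $K(t+1)$ has an element $\ge m_0$ for every $m_0$.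
\end{proof}

\section{The hitting lemma}\label{sec:hit}

\begin{lemma}\label{lem:hit}
In $V[G]$, let $\alpha<\mu$ and let $\mathcal P$ be a set of fewer than $\theta$ pairs $(A,h)$, where $A\in V_\alpha$ is a matrix and $h\in\omega^\omega$. There is $g\in\omega^\omega$ such that for every $(A,h)\in\mathcal P$ some $n$ satisfies $g(n)\in A^n$ and $g(n)\ge h(n)$.
\end{lemma}

The restriction $A\in V_\alpha$ cannot be dropped. If $g\in V_t$, then $g^*\in V_t$ differs everywhere from some finite modification $f$ of $r_t$, and by \eqref{eq:agree} $g$ does not hit $M_f$. So the $\mu<\theta$ matrices $M_f$, for $f$ a finite modification of some $r_t$, are not diagonalizable in $V[G]$. The same computation shows that no $g\in V_0$, such as $c_\beta$, can serve when $\alpha\ge1$. The Cohen real $\mathrm{pr}\circ r_\alpha$ hits all matrices of $V_\alpha$, but it may itself be bounded by one of the functions $h$. We therefore combine the two: $c_\beta(n)$ chooses a column $m\ge h(n)$, and $e_\alpha(n,m)$ lands in $A^n$ above $m$.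

For Cohen forcing alone, one makes $c_\beta(n)\ge h(n)$ by first deciding $h(n)$ without touching coordinate $\beta$. In $P$ this is not possible. Let $p(\beta)=\emptyset$, let $p(0)=(\emptyset,\{\dot c\})$ with $\dot c$ a nice $P_0$-name for $c_\beta$, and let $h=r_0$. A condition $q\le p$ deciding $h(0)$ has a nonempty stem at coordinate $0$, so $q{\restriction}0$ forces $c_\beta(0)\ne\sigma^q_0(0)$, so $q$ has already decided $c_\beta(0)$. The remedy is to try all values at once. We make copies $p_m$ of $p$, moving $\beta$ to a fresh coordinate $\beta_m$ where the value $m$ is proposed. By Lemma~\ref{lem:limit} infinitely many copies succeed in one generic extension. There $h(n)$ is a fixed number, so some successful $m$ exceeds it, and a permutation moves this success back to $\beta$.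

\begin{proof}[Proof of Lemma~\ref{lem:hit}]
Let $W\in V$ be the set of pairs $(\dot A,\dot h)$, where $\dot A$ is a nice $P_\alpha$-name forced by every condition to be a matrix and $\dot h$ is a nice $P$-name. Every $(A,h)\in\mathcal P$ is the value of a pair in $W$, because a $P_\alpha$-name for $A$ can be changed to denote $\omega\times\omega$ whenever its value is not a matrix. Enumerate $\mathcal P$ in length $\kappa<\theta$ and choose such a pair for each member. By (S2) there is $W'\in V$, $W'\subseteq W$, with $|W'|\le\kappa+\omega<\theta$, containing all chosen pairs. Let $B\subseteq\theta$ be the union of the $\theta$-supports of the names occurring in $W'$; then $|B|<\theta$. Fix $\beta\in\theta\setminus B$ and let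
\[
g(n)=e_\alpha(n,c_\beta(n)).
\]
Fix $(\dot A,\dot h)\in W'$ and $p\in P$. It suffices to find $n$ and a condition below $p$ forcing $g(n)\in\dot A^n$ and $g(n)\ge\dot h(n)$; then by density $g$ is as required.

We may assume $\alpha,\beta\in\mathrm{dom}\,p$. Let $n=|p(\beta)|$; note $\beta\in\mathrm{supp}_\theta(p)$. Choose distinct $\beta_m\in\theta\setminus(B\cup\mathrm{supp}_\theta(p))$ for $m\in\omega$, and let $\pi_m$ be the transposition of $\beta$ and $\beta_m$. Let $p^{(m)}\le p$ be obtained from $p$ by replacing $p(\beta)$ with $p(\beta)^\frown\langle m\rangle$, and let $p_m=\pi_m(p^{(m)})$. Thus $p_m{\restriction}0$ consists of $p^-=p|_{\theta\setminus\{\beta\}}$ and the value $p(\beta)^\frown\langle m\rangle$ at $\beta_m$.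

Let $H\ni p^-$ be $P_0$-generic over $V$. The set $K=\{m:p_m{\restriction}0\in H\}$ is infinite by genericity, since a condition in $P_0$ has only finitely many $\beta_m$ in its domain. The conditions $p_m$ ($m\in K$) lie in $P/H$, all have $\mathrm{dom}\,p_m\cap\mu=\mathrm{dom}\,p\cap\mu\ni\alpha$, and their stems and the sizes of their sets $F_t$ at these coordinates are those of $p$. By Lemma~\ref{lem:limit}(b), with $\xi=0$ and $\dot E=\dot A^n$, and Lemma~\ref{lem:quotient}, there is a $P$-generic filter $G'$ over $V$ such that in $V[G']$ infinitely many $m$ satisfy $p_m\in G'$ and $e_\alpha(n,m)\in A^n\setminus m$. Choose such an $m$ with $m\ge\dot h^{G'}(n)$, and $r\in G'$, $r\le p_m$, with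
\[
r\Vdash\ \dot h(n)\le m,\quad c_{\beta_m}(n)=m,\quad e_\alpha(n,m)\in\dot A^n\setminus m .
\]
Then $\pi_m(r)\le\pi_m(p_m)=p^{(m)}\le p$. Since $\beta,\beta_m\notin B$, the permutation $\pi_m$ fixes $\dot A$ and $\dot h$. By Lemma~\ref{lem:perm}(c), $\pi_m(r)$ forces $\dot h(n)\le m=c_\beta(n)$ and $g(n)=e_\alpha(n,m)\in\dot A^n\setminus m$.
\end{proof}

\section{Long towers are filled}\label{sec:towers}

\begin{proposition}\label{prop:towers}
In $V[G]$, every tower whose length is a regular cardinal $\lambda$ with $\mu\le\lambda<\theta$ is filled.
\end{proposition}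

The proof has two parts. First we find one intermediate model $V_{\xi_0}$ that contains pseudointersections $I_\zeta$ of unboundedly many initial segments of the tower (Lemma~\ref{lem:capture}). Then a symmetry argument shows that one $I_\zeta$ works for the whole tower.

The first part is immediate for $\lambda>\mu$. For $\lambda=\mu$ each $T_\zeta$ may be new at a later stage than all its predecessors, and we must show that, for many $\zeta$, the model $V_\zeta$ already fills $\langle T_\eta:\eta<\zeta\rangle$. The natural candidate is an intersection $\bigcap_{\eta\in\Lambda}(T_\eta\cup k)$ over a cofinal set $\Lambda\in V_\zeta$ of $\eta$ for which conditions force $\dot T_\zeta\setminus k\subseteq T_\eta$. Two properties are needed. The witnessing conditions should be jointly compatible, to control finite intersections; and a compactness principle should pass from finite intersections to the full one. Compactness comes from Lemma~\ref{lem:limit}, which needs conditions of one shape, while common extensions of more and more conditions have growing shapes. We resolve this by working at two levels $\zeta<\xi$.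 At level $\xi$, compactness yields a closed family of sets, coded by a tree, all of whose members in $V_\xi$ are infinite and which contains $T_\zeta$ as a set of the ground model $V_\xi$. The tree reflects to $V_\zeta$, where $T_\zeta$ is a generic object and joint compatibility is used.

A \emph{monotone tree} is a set $\mathrm{Tr}$ of pairs $(l,s)$ with $l\in\omega$, $s\subseteq l$, such that $(l,s)\in\mathrm{Tr}$ implies $(l',s\cap l')\in\mathrm{Tr}$ for $l'\le l$ and $(l,s')\in\mathrm{Tr}$ for $s\subseteq s'\subseteq l$. It is a subset of a countable set, hence a real. A \emph{branch} is a set $Y\subseteq\omega$ with $(l,Y\cap l)\in\mathrm{Tr}$ for all $l$, and $[\mathrm{Tr}]$ is the set of branches. Being a branch is absolute between models containing $\mathrm{Tr}$ and $Y$, and in every such model supersets of branches are branches.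

\begin{lemma}\label{lem:trees}
Let $\xi<\mu$ and let $T\in V[G]$ be an infinite subset of $\omega$. There are countably many monotone trees, each in $V_\xi$, such that all their branches in $V_\xi$ are infinite, and every $Y\in V_\xi$ with $T\subseteq^*Y\subseteq\omega$ is a branch of one of them.
\end{lemma}

\begin{proof}
Let $\tau$ be a nice $P$-name for $T$ and let $p_1\in G$ force that $\tau$ is infinite. For $x\in P$ let $t_1<\dots<t_L$ enumerate $\mathrm{dom}\,x\cap[\xi,\mu)$; the \emph{type} of $x$ is the triple $(L,\langle\sigma^x_{t_i}\rangle_{i\le L},\langle|F^x_{t_i}|\rangle_{i\le L})$. There are countably many types. For a type $\mathfrak t$ and $k\in\omega$ define in $V_\xi$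
\[
\mathcal Y_{\mathfrak t,k}=\{Y\subseteq\omega:\text{some }x\in P/G_\xi\text{ of type }\mathfrak t,\ x\le p_1,\text{ forces }\tau\setminus k\subseteq Y\text{ over }V_\xi\}
\]
and $\mathrm{Tr}_{\mathfrak t,k}=\{(l,Y\cap l):Y\in\mathcal Y_{\mathfrak t,k},\ l\in\omega\}$. This is a monotone tree: if $Y\in\mathcal Y_{\mathfrak t,k}$ and $Y\cap l\subseteq s'\subseteq l$, then $Y\cup s'\in\mathcal Y_{\mathfrak t,k}$ and $(Y\cup s')\cap l=s'$.

If $Y\in V_\xi$ and $T\setminus k\subseteq Y$, then some $x\in G$ below $p_1$ forces $\tau\setminus k\subseteq Y$ over $V_\xi$. So $Y\in\mathcal Y_{\mathfrak t,k}\subseteq[\mathrm{Tr}_{\mathfrak t,k}]$ for the type $\mathfrak t$ of $x$.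

Let $Y\in[\mathrm{Tr}_{\mathfrak t,k}]\cap V_\xi$. In $V_\xi$ choose $Y_m\in\mathcal Y_{\mathfrak t,k}$ with $Y_m\cap m=Y\cap m$, and witnesses $x_m$. By ($\Delta$1) there is an infinite $K\subseteq\omega$ on which the sets $\mathrm{dom}\,x_m\cap[\xi,\mu)$, all of size $L$, form a $\Delta$-system; shrinking $K$, the root occupies the same positions in all increasing enumerations. As the types agree, stems and sizes of $F_t$ on the root do not depend on $m\in K$. By Lemma~\ref{lem:limit}(a) there is a $P/G_\xi$-generic filter $G'$ over $V_\xi$ containing $x_m$ for infinitely many $m$. Then $p_1\in G'$, so $\tau^{G'}$ is infinite. If $j\in\tau^{G'}\setminus k$, take $m>j$ with $x_m\in G'$; then $j\in Y_m\cap m\subseteq Y$. So $Y$ is infinite.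
\end{proof}

\begin{lemma}\label{lem:centered}
Let $\zeta<\mu$ have cofinality $\omega_1$. Let $\langle T_\eta:\eta<\zeta\rangle\in V_\zeta$ be a tower and $\mathrm{Tr}\in V_\zeta$ a monotone tree. Suppose that $T\in V[G]$ is a branch of $\mathrm{Tr}$ with $T\subseteq^*T_\eta$ for all $\eta<\zeta$. Then there is $I\in[\mathrm{Tr}]\cap V_\zeta$ with $I\subseteq^*T_\eta$ for all $\eta<\zeta$.
\end{lemma}

\begin{proof}
Let $\dot T$ be a nice $P$-name for $T$, and let $p_0\in G$ force $\dot T\in[\mathrm{Tr}]$ over $V_\zeta$.

Work in $V_\zeta$. We split the conditions below $p_0$ into countably many sets in which finitely many conditions have a common extension. Since $\mu\le2^\omega$ (Lemma~\ref{lem:covnon}), there are distinct $y_t\in2^\omega$ for $\zeta\le t<\mu$. Let $H_i$ ($i\in\omega$) list the functions $t\mapsto\phi(y_t|_l)$ on $[\zeta,\mu)$, for $l\in\omega$ and $\phi:2^l\to\omega^{<\omega}$. Every finite partial function from $[\zeta,\mu)$ to $\omega^{<\omega}$ is contained in some $H_i$: take $l$ so large that the $y_t|_l$ for $t$ in its domain are distinct. Let $C_i$ be the set of $x\in P/G_\zeta$,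 $x\le p_0$, with $\sigma^x_t=H_i(t)$ for all $t\in\mathrm{dom}\,x\cap[\zeta,\mu)$. Every $x\in P/G_\zeta$ below $p_0$ lies in some $C_i$. Finitely many elements of $C_i$ have a common extension in $P/G_\zeta$: take $z\in G_\zeta$ below their restrictions to $\zeta$ and glue. Let
\[
\Lambda_{i,k}=\{\eta<\zeta:\text{some }x\in C_i\text{ forces }\dot T\setminus k\subseteq T_\eta\text{ over }V_\zeta\}\in V_\zeta .
\]

Every $\eta<\zeta$ lies in some $\Lambda_{i,k}$: in $V[G]$ we have $T\setminus k\subseteq T_\eta$ for some $k$, and some $x\in G$ below $p_0$ forces this. Since $\zeta$ has cofinality $\omega_1$, some $\Lambda=\Lambda_{i,k}$ is cofinal in $\zeta$. For a finite nonempty $a\subseteq\Lambda$, a common extension $y\in P/G_\zeta$ of witnesses for the elements of $a$ forces that $\dot T$ is a branch contained in $Y_a=\bigcap_{\eta\in a}(T_\eta\cup k)$. So $y$ forces $Y_a\in[\mathrm{Tr}]$, and by absoluteness $Y_a\in[\mathrm{Tr}]$. Let $I=\bigcap_{\eta\in\Lambda}(T_\eta\cup k)\in V_\zeta$. Given $l$, let $a\subseteq\Lambda$ be finite and nonempty and contain, for each $j\in l\setminus I$, one $\eta$ with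 $j\notin T_\eta\cup k$; then $I\cap l=Y_a\cap l$, so $(l,I\cap l)\in\mathrm{Tr}$. Thus $I\in[\mathrm{Tr}]$. For $\eta<\zeta$ take $\eta'\in\Lambda$ with $\eta'\ge\eta$; then $I\subseteq T_{\eta'}\cup k\subseteq^*T_\eta$.
\end{proof}

\begin{lemma}\label{lem:capture}
In $V[G]$, let $\lambda\ge\mu$ be regular and let $\langle T_\eta:\eta<\lambda\rangle$ be a tower. There are $\xi_0<\mu$, an unbounded set $Z\subseteq\lambda$, and infinite sets $I_\zeta\in V_{\xi_0}$ $(\zeta\in Z)$ with $I_\zeta\subseteq^*T_\eta$ for all $\eta<\zeta$.
\end{lemma}

\begin{proof}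
If $\lambda>\mu$, each $T_\zeta$ lies in some $V_s$ with $s<\mu$, so for some $\xi_0<\mu$ the set $Z$ of $\zeta$ with $T_\zeta\in V_{\xi_0}$ is unbounded; put $I_\zeta=T_\zeta$.

Let $\lambda=\mu$. Fix a sequence $\langle\dot T_\eta:\eta<\mu\rangle\in V$ of nice names with values $T_\eta$, and, by Lemma~\ref{lem:reflect}(a), a function $\gamma:\mu\to\mu$ in $V$ such that $\dot T_\eta$ is a nice $P_{\gamma(\eta)}$-name. The set $C$ of limit ordinals $\zeta<\mu$ with $\gamma(\eta)<\zeta$ for all $\eta<\zeta$ is club, and $\langle T_\eta:\eta<\zeta\rangle\in V_\zeta$ for $\zeta\in C$. By (S1) and $\mu\ge\aleph_2$, the set $S$ of $\zeta\in C$ of cofinality $\omega_1$ is stationary in $V[G]$. Let $S_{\mathrm{bad}}$ be the set of $\zeta\in S$ such that $\langle T_\eta:\eta<\zeta\rangle$ has no pseudointersection in $V_\zeta$.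

We show that $S_{\mathrm{bad}}$ is bounded in $\mu$ or, what suffices, that no $\xi\in S$ is a limit of points of $S_{\mathrm{bad}}$; since the limit points of an unbounded set form a club, which meets $S$, the second statement implies the first. Suppose $\xi\in S$ is a limit of points of $S_{\mathrm{bad}}$. Apply Lemma~\ref{lem:trees} to $\xi$ and $T=T_\xi$. For $\zeta<\xi$ we have $T_\xi\subseteq^*T_\zeta\in V_\xi$, so $T_\zeta$ is a branch of one of the countably many trees. As $\xi$ has cofinality $\omega_1$, one tree $\mathrm{Tr}$ has $T_\zeta$ as a branch for cofinally many $\zeta\in S_{\mathrm{bad}}\cap\xi$. By Lemma~\ref{lem:reflect}(a), $\mathrm{Tr}\in V_{\xi_1}$ for some $\xi_1<\xi$. Fix $\zeta\in S_{\mathrm{bad}}$ with $\xi_1<\zeta<\xi$ and $T_\zeta\in[\mathrm{Tr}]$. Lemma~\ref{lem:centered} with $T=T_\zeta$ gives $I\in[\mathrm{Tr}]\cap V_\zeta$ with $I\subseteq^*T_\eta$ for all $\eta<\zeta$, and $I$ is infinite because it is a branch in $V_\zeta\subseteq V_\xi$. This contradicts $\zeta\in S_{\mathrm{bad}}$.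

So $S\setminus S_{\mathrm{bad}}$ is stationary. For $\zeta$ in this set choose a pseudointersection $I_\zeta\in V_\zeta$ of $\langle T_\eta:\eta<\zeta\rangle$; by Lemma~\ref{lem:reflect}(a), $I_\zeta\in V_{\phi(\zeta)}$ for some $\phi(\zeta)<\zeta$. By Fodor's lemma $\phi$ has a constant value $\xi_0$ on a stationary set $Z$.
\end{proof}

What is gained is that the names of the sets $I_\zeta$ have $\mu$-supports bounded by $\xi_0$. By $(*)$, many of them are then copies of each other under permutations of $\theta$. If $\dot T_\eta$ does not depend on the coordinates that are moved, the relation $I_{\zeta'}\subseteq^*T_\eta$, known for $\zeta'>\eta$, transfers to $I_\zeta$ even when $\zeta\le\eta$.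

\begin{proof}[Proof of Proposition~\ref{prop:towers}]
Let $\langle T_\eta:\eta<\lambda\rangle$ be a tower in $V[G]$; by (S1), $\lambda$ is regular in $V$ and $(*)$ applies to it. Fix a sequence $\langle\dot T_\eta:\eta<\lambda\rangle\in V$ of nice names with values $T_\eta$. Take $\xi_0$, $Z$, $\langle I_\zeta:\zeta\in Z\rangle$ from Lemma~\ref{lem:capture}, names $\dot Z$, $\dot J$ for $Z$ and for the function $\zeta\mapsto I_\zeta$, and $p_*\in G$ forcing that the $\dot T_\eta$ form a tower and that $\xi_0,\dot Z,\dot J$ are as in that lemma. Let $p\le p_*$. We work in $V$ and find a condition below $p$ forcing that the tower is filled; by density this suffices.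

The set $Z_0$ of $\zeta<\lambda$ such that some condition below $p$ forces $\zeta\in\dot Z$ contains the value of $\dot Z$ under any generic filter containing $p$, so it is unbounded and $|Z_0|=\lambda$. For $\zeta\in Z_0$ choose $p_\zeta\le p$ and a nice $P_{\xi_0}$-name $\dot I_\zeta$ such that $p_\zeta$ forces $\zeta\in\dot Z$ and $\dot J(\zeta)=\dot I_\zeta$. Thus
\begin{equation}\label{eq:below}
p_\zeta\Vdash\ \dot I_\zeta\text{ is infinite and }\dot I_\zeta\subseteq^*\dot T_\eta\text{ for all }\eta<\zeta .
\end{equation}
We thin $Z_0$ in four steps to a set $Z_1$ of size $\lambda$. Each step uses a $\Delta$-system lemma or the fact that a function from a set of size $\lambda$ to a set of size $<\lambda$ is constant on a subset of size $\lambda$.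
\begin{itemize}
\item[(1)] By ($\Delta$2), the sets $\mathrm{dom}\,p_\zeta\cap\mu$ form a $\Delta$-system with root $\Delta$ and petals $v_\zeta$. Let $\bar p_\zeta=p_\zeta|_{\theta\cup\Delta}$, so $p_\zeta\le\bar p_\zeta$. The petals are cut off because they may be unbounded in $\mu$.
\item[(2)] The set $\mathrm{supp}_\mu(\bar p_\zeta)\cup\mathrm{supp}_\mu(\dot I_\zeta)$ is a constant $b$. Indeed, it is a countable subset of the ordinal $\delta=\max(\{\xi_0\}\cup\{t+1:t\in\Delta\})<\mu$, and $(|\delta|+1)^\omega<\mu\le\lambda$ by $(*)$.
\item[(3)] By ($\Delta$3) and $(*)$, the countable sets $a_\zeta=\mathrm{supp}_\theta(\bar p_\zeta)\cup\mathrm{supp}_\theta(\dot I_\zeta)$ form a $\Delta$-system with root $a$. As $2^\omega<\lambda$, we may also assume that they have the same order type and that $a$ occupies the same positions in all of them. The order isomorphism $k_{\zeta\zeta'}:a_\zeta\to a_{\zeta'}$ maps $a$ onto $a$ preserving order, so it is the identity on $a$.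
\item[(4)] Every permutation of $\theta$ extending $k_{\zeta\zeta'}$ maps $(\bar p_\zeta,\dot I_\zeta)$ to $(\bar p_{\zeta'},\dot I_{\zeta'})$. To arrange this, fix one index $\zeta^*$ and permutations $\pi_\zeta\supseteq k_{\zeta\zeta^*}$. The pairs $(\pi_\zeta(\bar p_\zeta),\pi_\zeta(\dot I_\zeta))$ have supports in $a_{\zeta^*}$ and $b$, so by Lemma~\ref{lem:perm}(d) there are at most $2^\omega<\lambda$ of them; make the pair constant. Then $\pi_{\zeta'}^{-1}\pi_\zeta\supseteq k_{\zeta\zeta'}$ maps $(\bar p_\zeta,\dot I_\zeta)$ to $(\bar p_{\zeta'},\dot I_{\zeta'})$, and by Lemma~\ref{lem:perm}(b) so does every permutation extending $k_{\zeta\zeta'}$.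
\end{itemize}
Let $d_\eta=\mathrm{supp}_\theta(\dot T_\eta)$, a countable set.

\medskip
\noindent\emph{Claim. If $\zeta\in Z_1$, $\eta<\lambda$ and $d_\eta\cap(a_\zeta\setminus a)=\emptyset$, then $p_\zeta\Vdash\dot I_\zeta\subseteq^*\dot T_\eta$.}
\medskip

Otherwise some $q\le p_\zeta$ forces $\dot I_\zeta\not\subseteq^*\dot T_\eta$. The countable set $d_\eta$ meets only countably many petals $a_{\zeta'}\setminus a$, and $\mathrm{dom}\,q$ meets only finitely many petals $v_{\zeta'}$. So there is $\zeta'\in Z_1$, $\zeta'\ne\zeta$, $\zeta'>\eta$, with $d_\eta\cap(a_{\zeta'}\setminus a)=\emptyset$ and $v_{\zeta'}\cap\mathrm{dom}\,q=\emptyset$. Let $\pi$ exchange the disjoint sets $a_\zeta\setminus a$ and $a_{\zeta'}\setminus a$ via $k_{\zeta\zeta'}$ and its inverse, and be the identity elsewhere. Then $\pi\supseteq k_{\zeta\zeta'}$ and $\pi$ is the identity on $d_\eta$; so $\pi(\dot T_\eta)=\dot T_\eta$, $\pi(\dot I_\zeta)=\dot I_{\zeta'}$, and $\pi(q)\Vdash\dot I_{\zeta'}\not\subseteq^*\dot T_\eta$. From $q\le\bar p_\zeta$ we get $\pi(q)\le\bar p_{\zeta'}$. Since $\mathrm{dom}\,\pi(q)\cap\mu=\mathrm{dom}\,q\cap\mu$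 is disjoint from $v_{\zeta'}$, the function $z=\pi(q)\cup p_{\zeta'}|_{v_{\zeta'}}$ is a condition, and $z\le\pi(q)$. Also $z\le p_{\zeta'}$: at coordinates in $\theta\cup\Delta$ the requirements are those of $z\le\bar p_{\zeta'}$, which holds by transitivity, and on $v_{\zeta'}$ the two conditions have equal values. So $z$ forces $\dot I_{\zeta'}\not\subseteq^*\dot T_\eta$ and, by \eqref{eq:below} and $\eta<\zeta'$, also $\dot I_{\zeta'}\subseteq^*\dot T_\eta$. This contradiction proves the Claim.

Choose distinct $\zeta_i\in Z_1$ for $i<\omega_1$. For each $\eta<\lambda$ the countable set $d_\eta$ is disjoint from $a_{\zeta_i}\setminus a$ for some $i$. Since $\lambda\ge\mu>\omega_1$ is regular, one $i$ serves for unboundedly many $\eta$. By the Claim, $p_{\zeta_i}$ forces $\dot I_{\zeta_i}\subseteq^*\dot T_\eta$ for unboundedly many $\eta$, hence for all $\eta<\lambda$, because $p_{\zeta_i}\le p_*$ forces that the $\dot T_\eta$ form a tower. By \eqref{eq:below}, $p_{\zeta_i}\le p$ forces that $\dot I_{\zeta_i}$ is a pseudointersection.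
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:end}

The forcing $P$ is ccc by Lemma~\ref{lem:glue}(c), and Lemma~\ref{lem:covnon} gives $\mathrm{non}(\mathcal M)=\mathrm{cov}(\mathcal M)=\mu$ and $\mathfrak c=\theta$ in $V[G]$. Since $\mathfrak{od}\le\mathfrak d\le\mathfrak c$, it remains to show $\mathfrak{od}\ge\theta$. By Lemma~\ref{lem:translate}(b) it suffices to show that in $V[G]$ every nonempty linear family $\mathcal A$ with $|\mathcal A|<\theta$ is diagonalizable. Work in $V[G]$.

\emph{Towers inside the rows.} Fix $n$ and let $\mathcal R_n=\{A^n:A\in\mathcal A\}$. Call $\mathcal R'\subseteq\mathcal R_n$ \emph{coinitial} if every member of $\mathcal R_n$ has a member of $\mathcal R'$ below it in $\subseteq^*$. Let $\lambda$ be the least size of a coinitial set $\{R_i:i<\lambda\}$; then $\lambda\le|\mathcal A|<\theta$. If $\lambda$ is finite, linearity gives $\lambda=1$. If $\lambda$ is infinite, choose $T_i\in\mathcal R_n$ by recursion on $i<\lambda$: the set $\{T_j:j<i\}\cup\{R_i\}$ is too small to be coinitial, so some $T_i\in\mathcal R_n$ has none of its members below it and hence,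 by linearity, is below all of them. The $T_i$ form a coinitial tower, and $\lambda$ is regular because every cofinal subsequence is coinitial. If $\lambda=\omega$, or $\lambda\ge\mu$ (Proposition~\ref{prop:towers}), this tower is filled, and we replace it by the one-term sequence consisting of a pseudointersection.

Thus for each $n$ we have a tower $\langle T^n_\eta:\eta<\lambda_n\rangle$, where $\lambda_n$ is $1$ or a regular uncountable cardinal below $\mu$, and for each $A\in\mathcal A$ an ordinal $\eta_A(n)<\lambda_n$ such that $T^n_\eta\subseteq^*A^n$ whenever $\eta_A(n)\le\eta<\lambda_n$.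

\emph{Capturing the towers.} Since $\mu$ is regular and uncountable, $\delta=\sup_n\lambda_n<\mu$. The sequences $\langle\lambda_n:n\in\omega\rangle$ and $\langle T^n_\eta:n\in\omega,\ \eta<\lambda_n\rangle$ are coded by functions $\omega\to\delta+1$ and $\omega\times\delta\times\omega\to2$. By Lemma~\ref{lem:reflect}(b) both belong to $V_\alpha$ for some $\alpha<\mu$.

\emph{Capturing the positions.} The function $\eta_A$ need not lie in $V_\alpha$, but it can be bounded there; this is why the towers of length $\omega$ were removed. By (S2) there is a sequence $\langle C_n:n\in\omega\rangle\in V$ of countable sets of ordinals with $\eta_A(n)\in C_n$. Put $\eta'_A(n)=\sup(C_n\cap\lambda_n)$ if $\lambda_n>1$ and $\eta'_A(n)=0$ if $\lambda_n=1$. Then $\eta'_A\in V_\alpha$, and $\eta_A(n)\le\eta'_A(n)<\lambda_n$ because $\lambda_n$ is $1$ or has uncountable cofinality. So the matrix $\tilde A$ with rows $\tilde A^n=T^n_{\eta'_A(n)}$ lies in $V_\alpha$, and there is $h_A\in\omega^\omega$ with $\tilde A^n\setminus h_A(n)\subseteq A^n$ for all $n$.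

Apply Lemma~\ref{lem:hit} to the fewer than $\theta$ pairs $(\tilde A,h_A)$, $A\in\mathcal A$. The resulting $g$ satisfies, for each $A$ and some $n$, $g(n)\in\tilde A^n\setminus h_A(n)\subseteq A^n$. So $\mathcal A$ is diagonalizable, and $\mathfrak{od}=\mathfrak d=\mathfrak c=\theta$ in $V[G]$. \qed

\begin{remark}
The equation $\theta^\omega=\theta$ is used only to bound $\mathfrak c$ in Lemma~\ref{lem:covnon}. The hypothesis $(*)$ is used only in Section~\ref{sec:towers}: in steps (2)--(4) of the thinning, and through its consequence $\mu\ge\aleph_2$ in Lemma~\ref{lem:capture} and in the last paragraph of the proof of Proposition~\ref{prop:towers}. It cannot simply be dropped. If $\mu=\aleph_1<\theta=\theta^\omega$, the results of Sections~\ref{sec:forcing}--\ref{sec:hit} still hold, so $\mathrm{cov}(\mathcal M)=\aleph_1$ in $V[G]$ and $\mathfrak{od}=\aleph_1<\theta$ by Theorem~\ref{thm:aleph1}; by the argument above, the conclusion of Proposition~\ref{prop:towers} then fails.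
\end{remark}

\begin{thebibliography}{9}

\bibitem{BJ}
Bartoszy\'nski and Judah, \emph{Set Theory: On the Structure of the Real Line}.

\bibitem{MST}
Heike Mildenberger, Saharon Shelah, and Boaz Tsaban, \emph{The combinatorics of $\tau$-covers}, arXiv:math/0409068 (2004).

\end{thebibliography}
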